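\title{Separable locally connected Suslinian continua and the Suslin Hypothesis}

\begin{abstract}
A continuum is Suslinian if it contains no uncountable family of pairwise disjoint nondegenerate subcontinua. We prove that every Suslinian continuum is the remainder of a locally connected Suslinian compactification of a countable, connected, locally finite graph. It follows that each of the statements ``every separable locally connected Suslinian continuum is metrizable'' and ``every hereditarily separable locally connected Suslinian continuum is metrizable'' is equivalent to the Suslin Hypothesis. The proof writes the given continuum as an inverse limit of $\omega_1$ metrizable continua with monotone successor maps and makes one fixed graph converge to all of them in a coherent way.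
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{continuum} is a nonempty compact connected Hausdorff space; it is \emph{nondegenerate} if it has more than one point. A continuum is \emph{Suslinian} if it contains no uncountable family of pairwise disjoint nondegenerate subcontinua. This is a countable chain condition for subcontinua in place of open sets. The interval $[0,1]$ is Suslinian, because every nondegenerate subcontinuum contains a rational number; the square $[0,1]^2$ is not, because of its vertical segments.

The link with set theory is visible in linearly ordered continua. A \emph{Suslin line} is a linearly ordered set whose order topology is not separable but admits no uncountable family of pairwise disjoint nonempty open sets, and the \emph{Suslin Hypothesis} SH states that no Suslin line exists. Let $L$ be a nondegenerate linearly ordered continuum. It is locally connected, and its subcontinua are the closed intervals. A nondegenerate closed interval has nonempty interior, and a nonempty open set contains a nondegenerate closed interval, so $L$ is Suslinian exactly when it has no uncountable family of pairwise disjoint nonempty open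 sets. Hence a nonseparable Suslinian $L$ is a Suslin line. A separable $L$, on the other hand, is metrizable: if $D$ is countable and dense, the sets $(d,d')$, $[\min L,d)$ and $(d,\max L]$ with $d,d'\in D$ form a countable base.

For general continua the following results are known. We use (F1), (F3) and (F4) without proof, and of (F1) only perfect normality (the space is normal and every open set is a countable union of closed sets); (F2) and (F5) serve for orientation.
\begin{itemize}
\item[(F1)] Every Suslinian continuum is perfectly normal, rim-metrizable and $1$-dimensional.
\item[(F2)] Every locally connected Suslinian continuum has weight at most $\omega_1$.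
\item[(F3)] A non-metrizable locally connected Suslinian continuum exists if and only if a Suslin line exists.
\item[(F4)] SH fails if and only if there is a hereditarily separable non-metrizable Suslinian continuum.
\item[(F5)] Every separable homogeneous Suslinian continuum is metrizable.
\end{itemize}
Here \emph{hereditarily separable} means that every subspace is separable. Banakh, Fedorchuk, Nikiel and Tuncali \cite{BFNT} posed the following problem, in which the word in parentheses gives two versions.
\begin{quote}
\emph{Is every locally connected (hereditarily) separable Suslinian continuum metrizable?}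
\end{quote}
By (F3) the answer is yes under SH, so the question is whether ZFC alone proves it. One might guess that it does. Among ordered continua separability removes every non-metrizable example, by (F5) the same happens among homogeneous ones, and the known examples for (F4) are far from locally connected. The guess is wrong.

\begin{theorem}\label{thm:answer}
The following statements are equivalent in ZFC:
\begin{itemize}
\item[(a)] SH;
\item[(b)] every separable locally connected Suslinian continuum is metrizable;
\item[(c)] every hereditarily separable locally connected Suslinian continuum is metrizable.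
\end{itemize}
\end{theorem}

SH is independent of ZFC: the consistency of its negation is due to Tennenbaum and Jech, and the consistency of SH to Solovay and Tennenbaum. So, if ZFC is consistent, neither version of the problem is provable in ZFC and neither is refutable; whenever a Suslin line exists, both versions fail. Theorem~\ref{thm:answer} comes from a construction in ZFC that makes any Suslinian continuum locally connected by attaching a countable graph to it.

\begin{theorem}\label{thm:main}
Every Suslinian continuum $R$ is the remainder of a compactification $X=|G|\cup R$ of a countable, connected, locally finite graph $|G|$ such that $X$ is a locally connected Suslinian continuum; $|G|$ is open and dense in $X$. In particular $X$ is separable, $X$ is metrizable if and only if $R$ is, and $X$ is hereditarily separable if and only if $R$ is.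
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:main}]
The implication (a)$\Rightarrow$(b) follows from (F3), and (b)$\Rightarrow$(c) holds because hereditarily separable spaces are separable. If SH fails, (F4) gives a hereditarily separable non-metrizable Suslinian continuum $R$. The space $X$ of Theorem~\ref{thm:main} is then locally connected, Suslinian, hereditarily separable and non-metrizable, so (c) fails.
\end{proof}

For the failure of (b) alone, (F3) can replace (F4): apply Theorem~\ref{thm:main} to any non-metrizable Suslinian continuum.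

\begin{corollary}\label{cor:three}
\begin{itemize}
\item[(i)] A compact space embeds in a Suslinian continuum if and only if it embeds in a separable locally connected Suslinian continuum.
\item[(ii)] SH is equivalent to the statement that every Suslinian continuum is metrizable.
\item[(iii)] Every Suslinian continuum has weight at most $\omega_1$.
\end{itemize}
\end{corollary}

\begin{proof}
(i) A space that embeds in $R$ embeds in the space $X\supset R$ of Theorem~\ref{thm:main}. (ii) If $R$ is a non-metrizable Suslinian continuum, then $X$ is a non-metrizable locally connected one, and (F3) gives a Suslin line. Conversely, a Suslin line gives a non-metrizable Suslinian continuum by (F3). (iii) By Lemma~\ref{lem:system}, $R$ is an inverse limit of $\omega_1$ second countable spaces, and the preimages of the members of their countable bases form a base of $R$ by (S6) below.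
\end{proof}

Most of Theorem~\ref{thm:main} costs little. A countable graph is second countable, and each of its nondegenerate connected subsets meets a fixed countable set, so attaching it to $R$ spoils neither the Suslinian property nor hereditary separability. The work lies in local connectedness. For metrizable $R$ one builds the graph from a sequence of finer and finer finite covers (Section~\ref{sec:metric}). A general Suslinian $R$ has no such sequence, but it is a limit of $\omega_1$ metrizable continua $R_\alpha$, each successor obtained from its predecessor by blowing points up to continua (Section~\ref{sec:system}). The graph has to converge to all $R_\alpha$ at once and still be countable. We fix it in advance, with enough room for all later refinements (Section~\ref{sec:universal}), and place its vertices in the spaces $R_\alpha$ by a recursion of length $\omega_1$ (Sections~\ref{sec:recursion}--\ref{sec:limit}). Section~\ref{sec:X} assembles $X$.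

\section{Standard facts}\label{sec:facts}

We work in ZFC. Maps between spaces are continuous. A map between compact Hausdorff spaces is \emph{monotone} if all its fibers are connected and \emph{light} if all its fibers are totally disconnected. The Hilbert cube $Q\subset\ell^2$ is compact and convex, every compact metrizable space embeds in it, and $\|\cdot\|$ is the norm of $\ell^2$.

\begin{itemize}
\item[(S1)] In a compact Hausdorff space, two points in different components are separated by a clopen set. Hence a totally disconnected compact Hausdorff space has a base of clopen sets. The intersection of a decreasing chain of continua is a continuum.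
\item[(S2)] \emph{Boundary bumping.} If $U$ is a nonempty proper open subset of a continuum, every component of $\overline U$ meets $\overline U\setminus U$.
\item[(S3)] A \emph{network} of a space is a family of subsets such that every open set is a union of members. A compact Hausdorff space with a countable network is metrizable. This applies to countable compact Hausdorff spaces, with the network of singletons.
\item[(S4)] If $m\colon R\to S$ is a monotone surjection and $C\subset S$ is a continuum, then $m^{-1}(C)$ is a continuum. Indeed, if $m^{-1}(C)$ is the union of disjoint closed sets $P,P'$, each fiber over $C$ lies in one of them, so $m(P),m(P')$ are disjoint closed sets covering $C$ and one of them is empty. In particular a monotone image of a Suslinian continuum is Suslinian.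
\item[(S5)] Let $\mathcal W$ be a family of open sets that cover a connected set $K$ and each meet $K$. Then the intersection graph of $\mathcal W$, in which $W$ and $W'$ are adjacent when $W\cap W'\ne\emptyset$, is connected: otherwise $\mathcal W$ splits into two nonempty subfamilies whose unions are disjoint and separate $K$.
\item[(S6)] An \emph{inverse system} $(R_\alpha,p^\beta_\alpha)_{\alpha\le\beta<\lambda}$ consists of spaces and maps $p^\beta_\alpha\colon R_\beta\to R_\alpha$ with $p^\alpha_\alpha=\mathrm{id}$ and $p^\beta_\alpha p^\xi_\beta=p^\xi_\alpha$. Its limit is the subspace of $\prod_\alpha R_\alpha$ formed by the threads $(x_\alpha)$ with $p^\beta_\alpha(x_\beta)=x_\alpha$. If the $R_\alpha$ are compact Hausdorff and the $p^\beta_\alpha$ are onto, the limit is compact Hausdorff and its projections $p_\alpha$ are onto. The sets $p_\alpha^{-1}(O)$, where $O$ runs through a base of $R_\alpha$ and $\alpha<\lambda$, form a base of the limit. The system is \emph{continuous} if for every limit ordinal $\beta<\lambda$ the induced map $R_\beta\to\varprojlim_{\alpha<\beta}R_\alpha$ is a homeomorphism.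
\end{itemize}

\begin{lemma}[Monotone--light factorization]\label{lem:factor}
Every map $f$ from a compact Hausdorff space $R$ to a Hausdorff space factors as $f=g\circ m$, where $m$ is a monotone surjection onto a compact Hausdorff space, the fibers of $m$ are the components of the fibers of $f$, and the fibers of $g$ are totally disconnected.
\end{lemma}

\begin{proof}
Let $x\approx y$ if $x$ and $y$ lie in one component of a fiber of $f$. We show that $\approx$ is closed in $R\times R$; then $R/{\approx}$ is compact Hausdorff. Let $x\not\approx y$. If $f(x)\ne f(y)$, then $f(x')\ne f(y')$ for $(x',y')$ near $(x,y)$. If $f(x)=f(y)$, then by (S1) the fiber splits into disjoint closed sets $P\ni x$ and $P'\ni y$. Take disjoint open sets $O\supset P$ and $O'\supset P'$, and let $N$ be the complement of the compact set $f(R\setminus(O\cup O'))$. Then $N$ is an open neighborhood of $f(x)$ and every fiber over $N$ lies in $O\cup O'$, so no point of $O\cap f^{-1}(N)$ is equivalent to a point of $O'$.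

Let $m$ be the quotient map and $g$ the induced map. If $C$ is a connected subset of a fiber of $g$, then $m^{-1}(\overline C)$ is a continuum by (S4) and lies in a fiber of $f$, hence in one class; so $C$ is a point.
\end{proof}

For constant $f$ the lemma says that the space of components of a compact Hausdorff space is compact Hausdorff. Local connectedness, the existence of a base of connected open sets, will be checked through finite covers.

\begin{lemma}\label{lem:lc}
Let $X$ be a Hausdorff space such that for every open cover $\mathcal O$, $X$ is a finite union of closed connected sets, each contained in a member of $\mathcal O$. Then $X$ is locally connected.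
\end{lemma}

\begin{proof}
Let $U$ be open and $x\in U$. Apply the hypothesis to $\{U,X\setminus\{x\}\}$ and obtain $K_1,\dots,K_m$. Each $K_i$ that contains $x$ lies in $U$, so the union $K$ of these $K_i$ is a connected subset of $U$, and $K$ contains the open neighborhood $X\setminus\bigcup\{K_i:x\notin K_i\}$ of $x$. Thus a component of $U$ is a neighborhood of each of its points, that is, components of open sets are open.
\end{proof}

\section{Graphs that converge to a metrizable continuum}\label{sec:metric}

A \emph{graph} is a nonempty set with a reflexive symmetric relation $\sim$; so every vertex is adjacent to itself. An \emph{edge} is a pair of distinct adjacent vertices. A \emph{path} is a sequence $z_0,\dots,z_l$ with $z_i\sim z_{i+1}$, repetitions allowed, and a set of vertices is \emph{connected} if any two of its elements are joined by a path inside it.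

A \emph{leveled graph} is a connected graph $G$ whose vertex set is a disjoint union $V=\bigsqcup_{n\ge1}V_n$ of nonempty finite sets, the \emph{levels}, such that the levels of adjacent vertices differ by at most $1$. Edges between different levels are called \emph{vertical}, and $V_{\ge N}=\bigcup_{n\ge N}V_n$. A leveled graph is countable and locally finite. Its geometric realization $|G|$, with one arc $[0,1]$ for each edge, is connected, locally compact, second countable and not compact, and a compact subset of $|G|$ lies in finitely many edges. The one-point compactification $|G|^+=|G|\cup\{\infty\}$ is metrizable by (S3); fix a metric $D_0$ on it. For $w\in|G|$ let $z(w)$ be an end of an edge that contains $w$. Then $w_k\to\infty$ if and only if the levels of the vertices $z(w_k)$ tend to infinity.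

To compactify $|G|$ with a prescribed metrizable remainder $Y$, we tell each vertex which point of $Y$ it is near to.

\begin{definition}\label{def:placement}
Let $G$ be a leveled graph, $Y\subset Q$ compact and $\Phi\colon V\to Y$ a function. An \emph{$\varepsilon$-path from $z$} is a path $z=z_0,\dots,z_l$ with $\|\Phi(z_i)-\Phi(z)\|<\varepsilon$ for all $i$. We call $\Phi$ a \emph{placement} of $G$ in $Y$ if:
\begin{itemize}
\item[(P1)] $\max\{\|\Phi(z)-\Phi(z')\|:z\in V_n,\ z'\sim z\}\to0$ as $n\to\infty$;
\item[(P2)] for each $\varepsilon>0$ and all large $n$, every point of $Y$ is at distance less than $\varepsilon$ from $\Phi(V_n)$;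
\item[(P3)] for each $\varepsilon>0$ there is a finite set $H\subset V$ such that from every $z\in V$ some $\varepsilon$-path ends in $H$.
\end{itemize}
\end{definition}

The elements of $H$ are called \emph{hubs}. They can be kept at high levels.

\begin{lemma}[Cutting]\label{lem:cut}
If $\Phi$ satisfies \textup{(P3)}, then for all $\varepsilon>0$ and $N\ge1$ there is a finite set $H'\subset V_{\ge N}$ such that from every $z\in V_{\ge N}$ some $\varepsilon$-path inside $V_{\ge N}$ ends in $H'$.
\end{lemma}

\begin{proof}
Put $H'=(H\cap V_{\ge N})\cup V_N$. A path from $z\in V_{\ge N}$ cannot leave $V_{\ge N}$ without meeting $V_N$. Stop the $\varepsilon$-path from $z$ to $H$ when it first meets $V_N$, if it does.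
\end{proof}

Extend $\Phi$ affinely over the edges to a map $\Phi\colon|G|\to Q$; this is where the convexity of $Q$ is used. By (P1),
\begin{equation}\label{eq:ends}
w_k\to\infty\ \text{ in }|G|^+\quad\Longrightarrow\quad\|\Phi(w_k)-\Phi(z(w_k))\|\to0 .
\end{equation}
Put
\[
X_\Phi=\{(w,\Phi(w)):w\in|G|\}\cup(\{\infty\}\times Y)\subset|G|^+\times Q ,
\]
with the metric $D=\max(D_0,\|\cdot\|)$. The first part is the graph of a map, hence a copy of $|G|$, and it is open in $X_\Phi$. We regard $X_\Phi$ as $|G|\sqcup Y$.

\begin{lemma}\label{lem:compactify}
Let $\Phi$ be a placement of $G$ in $Y$.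
\begin{itemize}
\item[(a)] $X_\Phi$ is compact and $|G|$ is dense in it.
\item[(b)] For every $\delta>0$, $|G|$ is a finite union of connected sets of $D$-diameter at most $\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We show that $X_\Phi$ is closed in $|G|^+\times Q$. As $\{\infty\}\times Y$ is closed, it suffices to take a sequence $(w_k,\Phi(w_k))$ with limit $(w,y)$. If $w\in|G|$, then $y=\Phi(w)$. If $w=\infty$, then $y=\lim\Phi(z(w_k))\in Y$ by \eqref{eq:ends}. For $y\in Y$, (P2) gives $z_n\in V_n$ with $\Phi(z_n)\to y$, and $z_n\to\infty$; so $|G|$ is dense.

(b) Let $|G|_{\ge N}$ be the realization of the full subgraph on $V_{\ge N}$. The complement of the open $D_0$-ball of radius $\delta/2$ about $\infty$ is compact in $|G|$, so it misses $|G|_{\ge N}$ for large $N$. Choose $N$ so that $|G|_{\ge N}$ has $D_0$-diameter at most $\delta$ and, by (P1), $\|\Phi(z)-\Phi(z')\|\le\delta/4$ for adjacent $z,z'\in V_{\ge N}$. Lemma~\ref{lem:cut} gives a finite $H'\subset V_{\ge N}$ and for each $z\in V_{\ge N}$ a $\delta/4$-path $P_z$ inside $V_{\ge N}$ from $z$ to some $h(z)\in H'$. For $h\in H'$ let $C_h\subset|G|_{\ge N}$ be the union of $\{h\}$, of the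 vertices and edges of all $P_z$ with $h(z)=h$, and of all edges of $|G|_{\ge N}$ incident with such a $z$. Then $C_h$ is connected. A vertex of $C_h$ other than $h$ lies on some $P_z$ or is adjacent to $z$, with $h(z)=h$, so its $\Phi$-value is within $\delta/4+\delta/4$ of $\Phi(h)$. Balls are convex, so $\Phi(C_h)$ lies in the closed ball of radius $\delta/2$ about $\Phi(h)$, and $C_h$ has $D$-diameter at most $\delta$. The sets $C_h$ cover $|G|_{\ge N}$. The rest of $|G|$ is covered by the finitely many edges with an end of level less than $N$, and each of these compact arcs splits into finitely many arcs of $D$-diameter at most $\delta$.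
\end{proof}

The closures of the sets in (b) cover $X_\Phi$, so the Lebesgue number lemma and Lemma~\ref{lem:lc} show that $X_\Phi$ is locally connected. The following example is the model for the whole paper.

\begin{example}[The metrizable case]\label{ex:metric}
Let $R\subset Q$ be a continuum. For $n\ge1$ let $\mathcal W^n$ be a finite cover of $R$ by nonempty open sets of diameter at most $2^{-n}$. Let $V_n=\{n\}\times\mathcal W^n$, let $(n,W)\sim(n',W')$ if $|n-n'|\le1$ and $W\cap W'\ne\emptyset$, and let $\Phi(n,W)$ be a point of $W$ (Figure~\ref{fig:arc}). Each level is connected by (S5). For $n\ge2$, each $W\in\mathcal W^n$ meets some $W'\in\mathcal W^{n-1}$, so $(n,W)$ has a neighbor one level lower, and the graph is a leveled graph. The values of $\Phi$ at adjacent vertices lie in intersecting sets $W,W'$, so a vertex of level $n$ and a neighbor have values at distance at most $2^{-n}+2^{-(n-1)}=3\cdot2^{-n}$; this is (P1). A point $r\in R$ lies in some $W\in\mathcal W^n$ and is within $2^{-n}$ of $\Phi(n,W)$; this is (P2). For (P3), descend one level at a time from a vertex of level greater than $n_0$ to level $n_0$. The value of $\Phi$ moves by less than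 $\sum_{n>n_0}3\cdot2^{-n}=3\cdot2^{-n_0}$, so the vertices of level at most $n_0$ are hubs for $\varepsilon=3\cdot2^{-n_0}$. Thus $X_\Phi$ is a locally connected compactification with remainder $R$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=10cm,y=1cm]
\foreach \n/\a/\b in {2/0/1.6,4/1.6/2.4,8/2.4/2.8}{
  \foreach \k in {1,...,\n}
    \draw[gray] ({(\k-.75)/\n},\b)--({(\k-.5)/\n},\a)--({(\k-.25)/\n},\b);
  \foreach \k in {2,...,\n}{
    \draw[gray] ({(\k-1.5)/\n},\a)--({(\k-.75)/\n},\b);
    \draw[gray] ({(\k-.5)/\n},\a)--({(\k-1.25)/\n},\b);}}
\foreach \n/\a/\l in {2/0/1,4/1.6/2,8/2.4/3,16/2.8/4}{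
  \draw[gray] ({.5/\n},\a)--({1-.5/\n},\a);
  \foreach \k in {1,...,\n} \fill ({(\k-.5)/\n},\a) circle (1.3pt);
  \node[left] at (-.01,\a) {\small $V_{\l}$};}
\draw[very thick] (0,3.2)--(1,3.2);
\node[left] at (-.01,3.2) {\small $R$};
\draw[very thick] (.65625,2.8)--(.6875,2.4)--(.625,1.6)--(.75,0);
\end{tikzpicture}
\caption{The first four levels of a graph converging to a segment $R$ of length $1/2$. The vertices of $V_n$ are the $2^n$ equal pieces of $R$, slightly enlarged to open sets and drawn below their midpoints; two vertices in equal or consecutive levels are adjacent when the sets meet. Along the thick path the horizontal steps are bounded by a geometric series, which makes the union of the graph and $R$ locally connected.}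
\label{fig:arc}
\end{figure}

The number of vertical edges in the example grows with the level, and this cannot be avoided.

\begin{remark}\label{rem:width}
Let $X$ be a locally connected compactification of $|G|$, with $G$ leveled, whose remainder contains $k$ distinct points. Then at least $k$ edges join $V_n$ to $V_{n+1}$ for all large $n$. To see this, take disjoint connected open neighborhoods $U_1,\dots,U_k$ of these points and points $w_i\in U_i\cap|G|$. Let $n$ be so large that all $w_i$ lie on edges with both ends of level at most $n$, let $S$ be the set of midpoints of the edges from $V_n$ to $V_{n+1}$, and let $T$ be the part of $|G|\setminus S$ below $S$. Then $T$ is open in $X$ and $T\cup S$ is compact, so $T$ is clopen in $X\setminus S$. Each $U_i$ meets $T$ and the remainder, hence meets $S$. In particular, a compactification of a ray is locally connected only if its remainder is a point.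
\end{remark}

\section{Suslinian continua as monotone limits}\label{sec:system}

To apply Section~\ref{sec:metric} to a non-metrizable $R$ we approximate $R$ by metrizable quotients. Any map of $R$ to a metrizable space has a metrizable image, but we need quotient maps with connected fibers, for a reason that appears in Section~\ref{sec:successor}. Lemma~\ref{lem:factor} produces connected fibers, and the next lemma shows that metrizability survives.

\begin{lemma}\label{lem:light}
If $S$ is a Suslinian continuum and $g\colon S\to Y$ is a light surjection onto a compact metrizable space, then $S$ is metrizable.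
\end{lemma}

\begin{proof}
If $Y$ is a point, then $S$ is connected and totally disconnected, hence a point. Let $|Y|>1$ and let $\mathcal B$ be a countable base of $Y$. A small open subset of $S$ will be described by a small open set in $Y$ and a choice among the components of its preimage; the Suslinian property bounds the number of choices.

Take $B,B'\in\mathcal B$ with $B\ne\emptyset$ and $\overline B\subset B'\ne Y$. Put $L=g^{-1}(\overline{B'})$ and $L_0=g^{-1}(\overline B)$, and let $\sigma\colon L\to Z$ be the quotient map onto the compact Hausdorff space of components of $L$. Let $x_0\in L_0$. The open set $U_0=g^{-1}(B')$ is proper, contains $x_0$ and has closure in $L$. By (S2) the component of $x_0$ in $\overline{U_0}$ meets $\overline{U_0}\setminus U_0$, so it is nondegenerate, and so is the component of $x_0$ in $L$. Thus the components of $L$ that meet $L_0$ are disjoint nondegenerate continua, and there are countably many of them. The space $Z_0=\sigma(L_0)$ is countable and compact Hausdorff, hence metrizable by (S3). It has countably many clopen subsets $E$, since each is a finite union of members of a countable base. For each such $E$ the set $\sigma^{-1}(E)\cap L_0$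 is clopen in $L_0$, and $g^{-1}(B)\subset L_0$ is open in $S$, so $g^{-1}(B)\cap\sigma^{-1}(E)$ is open in $S$. Over all pairs $(B,B')$ we obtain countably many open sets.

They form a base. Let $x\in U$ with $U$ open, and let $F=g^{-1}(g(x))$. By (S1) there is a clopen subset $P$ of $F$ with $x\in P\subset U$. By normality there is an open $W$ with $P\subset W\subset U$ and $\overline W\cap(F\setminus P)=\emptyset$; then the boundary $\partial W$ misses $F$, that is, $g(x)\notin g(\partial W)$. Choose $B'\in\mathcal B$ with $g(x)\in B'\ne Y$ and $\overline{B'}\cap g(\partial W)=\emptyset$, and then $B\in\mathcal B$ with $g(x)\in B\subset\overline B\subset B'$. For this pair, $L\cap W=L\cap\overline W$ is clopen in $L$, hence a union of components, hence equal to $\sigma^{-1}(E')$ with $E'$ clopen in $Z$. With $E=E'\cap Z_0$ we get $x\in g^{-1}(B)\cap\sigma^{-1}(E)\subset W\subset U$. So $S$ has a countable base and is metrizable by (S3).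
\end{proof}

The Suslinian hypothesis cannot be dropped here: the cone over $\{0,1\}^{\omega_1}$ is a non-metrizable continuum, and its height function is a light map onto $[0,1]$.

\begin{lemma}\label{lem:system}
Every Suslinian continuum $R$ is the limit of a continuous inverse system $(R_\alpha,p^\beta_\alpha)_{\alpha\le\beta<\omega_1}$ of metrizable continua and surjections in which $R_0$ is a point and each $p^{\alpha+1}_\alpha$ is monotone.
\end{lemma}

\begin{proof}
We construct monotone surjections $m_\alpha\colon R\to R_\alpha$ with $m_\alpha=p^\beta_\alpha m_\beta$; then all $p^\beta_\alpha$ are onto. Let $R_0$ be a point.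

Given $m_\alpha$, its nondegenerate fibers are disjoint nondegenerate continua, so they form a countable family $(F_i)_{i\in I}$. Pick maps $f_i\colon R\to[0,1]$ that are not constant on $F_i$, let $f=(m_\alpha,(f_i)_{i\in I})\colon R\to R_\alpha\times[0,1]^I$, and let $f=g\circ m_{\alpha+1}$ be the factorization of Lemma~\ref{lem:factor}, with $m_{\alpha+1}\colon R\to R_{\alpha+1}$. The continuum $R_{\alpha+1}$ is Suslinian by (S4) and $g$ is a light surjection onto the compact metrizable space $f(R)$, so $R_{\alpha+1}$ is metrizable by Lemma~\ref{lem:light}. Let $p^{\alpha+1}_\alpha$ be the first coordinate of $g$. Then $m_\alpha=p^{\alpha+1}_\alpha m_{\alpha+1}$, and $p^{\alpha+1}_\alpha$ is monotone because $(p^{\alpha+1}_\alpha)^{-1}(x)=m_{\alpha+1}(m_\alpha^{-1}(x))$.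

For a limit ordinal $\lambda\le\omega_1$ let $R_\lambda=\varprojlim_{\alpha<\lambda}R_\alpha$ and let $m_\lambda$ be the induced map. Its fiber over a thread $(x_\alpha)$ is the intersection of the decreasing chain of continua $m_\alpha^{-1}(x_\alpha)$, which is a continuum by (S1). So $m_\lambda$ is a monotone surjection. For $\lambda<\omega_1$ the space $R_\lambda$ lies in a countable product of metrizable spaces and is metrizable.

It remains to show that $m_{\omega_1}$ is injective, hence a homeomorphism. Otherwise there is $r\in R$ such that all the fibers $K_\alpha=m_\alpha^{-1}(m_\alpha(r))$, $\alpha<\omega_1$, are nondegenerate. Then $K_\alpha$ is one of the sets $F_i$ of step $\alpha$, and $f_i$ factors through $m_{\alpha+1}$, so $m_{\alpha+1}$ is not constant on $K_\alpha$ and $K_{\alpha+1}\subsetneq K_\alpha$. The open sets $R\setminus K_\alpha$ increase strictly along $\omega_1$. By (F1) their union is a countable union of compact sets, so it is covered by countably many of them, hence by a single one. This is a contradiction.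
\end{proof}

From now on we fix such a system and embed each $R_\alpha$ in $Q$.

\section{A universal graph}\label{sec:universal}

The plan is to find one leveled graph $G$ and placements $\Phi^\alpha$ of $G$ in $R_\alpha$ for all $\alpha<\omega_1$, such that $p^\beta_\alpha\Phi^\beta(z)$ is close to $\Phi^\alpha(z)$ for $z$ of high level. Then the spaces $X_{\Phi^\alpha}$ form an inverse system with limit $|G|\sqcup R$.

The difficulty is room. When a point $x\in R_\alpha$ is blown up to a continuum in $R_{\alpha+1}$, a vertex placed near $x$ must be replaced by a connected group of vertices spread along that continuum, and by Remark~\ref{rem:width} vertical edges must multiply as well. Enlarging the graph $\omega_1$ times would make it uncountable. We avoid this in two ways. First, $G$ is fixed in advance, and $\Phi^\alpha$ sees only a coarse quotient of it, whose $n$-th level is a small graph $A$; a refinement replaces $A$ by a larger quotient of the same level of $G$. Second, a later stage has to refine an earlier one only on all sufficiently high levels. This section builds $G$. The maps between levels are the combinatorial counterpart of monotone surjections.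

\begin{definition}
A function $\pi\colon A\to B$ between finite graphs is a \emph{monotone epimorphism} if
\begin{itemize}
\item[(E1)] $a\sim a'$ implies $\pi(a)\sim\pi(a')$;
\item[(E2)] if $b\sim b'$, there are $a\sim a'$ with $\pi(a)=b$ and $\pi(a')=b'$;
\item[(E3)] each fiber $\pi^{-1}(b)$ is connected.
\end{itemize}
\end{definition}

By (E2) with $b=b'$, $\pi$ is onto. The preimage of a connected set is connected, since it is a union of connected fibers and fibers over adjacent vertices are joined by (E2). Hence a composition of monotone epimorphisms satisfies (E3); it satisfies (E1), and (E2) by lifting twice.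

The $n$-th level of $G$ must map onto all small graphs compatibly with the refinements between them. A limit over the diagram of all small graphs and all monotone epimorphisms does not work: the graph with two adjacent vertices has an automorphism without fixed vertex, so that limit is empty. We therefore index the graphs by their histories, which form a tree. To prepare the vertical edges, each graph carries \emph{marks}: for $n\ge1$ let $J_n=\{(n,1),\dots,(n,n)\}$, let $J_0=\emptyset$ and $K_n=J_{n-1}\cup J_n$. A mark $\kappa\in J_n$ will name a vertical edge from level $n$ to level $n+1$.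

Let $\Theta_n$ be the set of all sequences
\[
t=\bigl((A_0,\mu_0),\pi_1,(A_1,\mu_1),\dots,\pi_k,(A_k,\mu_k)\bigr),\qquad 0\le k\le n,
\]
where each $A_i$ is a connected graph on a set $\{1,\dots,m\}$ with $m\le n$, $A_0$ is the graph on $\{1\}$, $\mu_i\colon K_n\to A_i$ is a function, and $\pi_i\colon A_i\to A_{i-1}$ is a monotone epimorphism with $\pi_i\mu_i=\mu_{i-1}$. The set $\Theta_n$ is finite. Let $s\le t$ if $s$ is an initial segment of $t$. The \emph{root} is the only sequence with $k=0$, and every other $t$ has an immediate predecessor $t^-$. Put $\operatorname{len}(t)=k$, $A_t=A_k$, $\mu_t=\mu_k$. For $s\le t$ let $\pi^t_s\colon A_t\to A_s$ be the composition of the $\pi_i$, so that $\pi^t_s\mu_t=\mu_s$.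

Let $V_n$ be the set of all $z\in\prod_{t\in\Theta_n}A_t$ with $\pi^t_{t^-}(z_t)=z_{t^-}$ for every non-root $t$; then $\pi^t_s(z_t)=z_s$ whenever $s\le t$. Let $z\sim z'$ if $z_t\sim z'_t$ for all $t$, and call this graph $G_n$.

\begin{lemma}\label{lem:tree}
For each $t\in\Theta_n$ the function $G_n\to A_t$, $z\mapsto z_t$, is a monotone epimorphism. In particular $G_n$ is connected.
\end{lemma}

\begin{proof}
Enumerate $\Theta_n=\{t^0,\dots,t^M\}$ so that $t^0<\dots<t^k=t$ are the initial segments of $t$ and every non-root element comes after its predecessor. Let $G^i$ be the graph of compatible families indexed by $\{t^0,\dots,t^i\}$, with coordinatewise adjacency; so $G^M=G_n$. A family in $G^k$ is determined by its coordinate at $t$, which is arbitrary, and by (E1) adjacency at $t$ implies adjacency at all $s\le t$. So $G^k\to A_t$ is an isomorphism. For $i\ge k$ we show that the restriction $G^{i+1}\to G^i$ is a monotone epimorphism. Let $s=(t^{i+1})^-$ and $\pi=\pi^{t^{i+1}}_s$; the vertices of $G^{i+1}$ are the pairs $(z,b)$ with $z\in G^i$ and $\pi(b)=z_s$. Condition (E1) holds by definition. The fiber over $z$ is a copy of the connected set $\pi^{-1}(z_s)$,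 because $z\sim z$. If $z\sim z'$ in $G^i$, then $z_s\sim z'_s$ lifts to $b\sim b'$, and $(z,b)\sim(z',b')$. Composing these maps proves the first claim. For $t$ the root, (E3) says that $G_n$ is connected.
\end{proof}

For $\kappa\in K_n$ the family $M_n(\kappa)=(\mu_t(\kappa))_{t\in\Theta_n}$ belongs to $V_n$, since $\pi^t_{t^-}\mu_t=\mu_{t^-}$. Let $G$ be the graph on $V=\bigsqcup_{n\ge1}V_n$ with the adjacencies of the $G_n$ and the vertical edges $M_n(\kappa)M_{n+1}(\kappa)$ for $\kappa\in J_n$, $n\ge1$. The levels are connected and $J_n\ne\emptyset$, so $G$ is a leveled graph. Its definition does not refer to $R$.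

\subsection*{Quotients of $G$}
Let $\mathbf t=(t_n)_{n\ge1}$ with $t_n\in\Theta_n$. A mark $\kappa\in J_n$ \emph{induces} the pair $(\mu_{t_n}(\kappa),\mu_{t_{n+1}}(\kappa))\in A_{t_n}\times A_{t_{n+1}}$. Let $E_n(\mathbf t)$ be the set of induced pairs and $\nu_n(\mathbf t)$ the minimum, over $e\in E_n(\mathbf t)$, of the number of marks in $J_n$ that induce $e$. The graph $\Gamma(\mathbf t)$ has vertices $(n,a)$ with $a\in A_{t_n}$; here $(n,a)\sim(n,a')$ if $a\sim a'$, and $(n,a)\sim(n+1,a')$ if $(a,a')\in E_n(\mathbf t)$. It is a leveled graph, for the same reason as $G$. The number $\nu_n(\mathbf t)$ says into how many edges each vertical edge of $\Gamma(\mathbf t)$ from level $n$ to level $n+1$ can still be split. Define $\rho_{\mathbf t}\colon G\to\Gamma(\mathbf t)$ by $\rho_{\mathbf t}(z)=(n,z_{t_n})$ for $z\in V_n$.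

\begin{lemma}\label{lem:lift}
Let $Y\subset Q$ be compact and $\varphi\colon\Gamma(\mathbf t)\to Y$ a function on the vertices. Then $\varphi$ is a placement of $\Gamma(\mathbf t)$ if and only if $\varphi\circ\rho_{\mathbf t}$ is a placement of $G$.
\end{lemma}

\begin{proof}
Write $\rho=\rho_{\mathbf t}$. It preserves levels and has finite fibers. It satisfies (E1)--(E3): inside a level by Lemma~\ref{lem:tree}, and for vertical edges because $\rho$ sends $M_n(\kappa),M_{n+1}(\kappa)$ to the pair induced by $\kappa$. By (E1) and (E2) the maxima in (P1) are the same for $\varphi$ and $\varphi\rho$, and (P2) concerns the same sets of values. If $H$ is a set of hubs for $\varphi\rho$, then $\rho(H)$ is one for $\varphi$, since $\rho$ is onto and maps $\varepsilon$-paths to $\varepsilon$-paths. Conversely, let $H$ be a set of hubs for $\varphi$, let $z\in V$ and let $\rho(z)=v_0,v_1,\dots,v_l\in H$ be an $\varepsilon$-path. By (E2) there are $y_i\sim y_i'$ with $\rho(y_i)=v_i$ and $\rho(y'_i)=v_{i+1}$. Starting at $z$, move inside the connected fiber $\rho^{-1}(v_0)$ to $y_0$, cross to $y_0'$, move inside $\rho^{-1}(v_1)$ to $y_1$, and so on. This is an $\varepsilon$-path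 for $\varphi\rho$ that ends in the finite set $\rho^{-1}(H)$.
\end{proof}

\section{The recursion}\label{sec:recursion}

\begin{proposition}\label{prop:recursion}
For $\alpha<\omega_1$ there are sequences $\mathbf t(\alpha)=(t_n(\alpha))_{n\ge1}$ with $t_n(\alpha)\in\Theta_n$ and functions $\varphi^\alpha\colon\Gamma(\mathbf t(\alpha))\to R_\alpha$ such that $\Phi^\alpha=\varphi^\alpha\circ\rho_{\mathbf t(\alpha)}$ is a placement of $G$ in $R_\alpha$, that is, satisfies \textup{(P1)--(P3)}, and:
\begin{itemize}
\item[(P4)] as $n\to\infty$, $|A_{t_n(\alpha)}|/n\to0$, $\ n-\operatorname{len}(t_n(\alpha))\to\infty$ and $\nu_n(\mathbf t(\alpha))\to\infty$;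
\item[(P5)] for $\alpha<\beta$, $t_n(\alpha)\le t_n(\beta)$ for all large $n$, and $\max_{z\in V_n}\|p^\beta_\alpha\Phi^\beta(z)-\Phi^\alpha(z)\|\to0$ as $n\to\infty$.
\end{itemize}
\end{proposition}

Condition (P4) keeps room for the next step. Its first two parts allow us to extend $t_n(\alpha)$ inside $\Theta_n$ by a graph that is larger than $A_{t_n(\alpha)}$ by a slowly growing factor, and its third part allows us to split vertical edges. Condition (P5) is coherence. It must be restricted to large $n$, because for fixed $n$ the finite tree $\Theta_n$ has no infinite increasing chain. We write $\Gamma(\alpha)$, $E_n(\alpha)$, $\nu_n(\alpha)$ for $\Gamma(\mathbf t(\alpha))$ and so on.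

Coherence is transitive:
\begin{equation}\label{eq:trans}
\text{if }\xi<\alpha<\beta\text{ and (P5) holds for }(\xi,\alpha)\text{ and }(\alpha,\beta)\text{, then it holds for }(\xi,\beta).
\end{equation}
Indeed $t_n(\xi)\le t_n(\alpha)\le t_n(\beta)$ for large $n$, and
\[
\|p^\beta_\xi\Phi^\beta(z)-\Phi^\xi(z)\|\le\|p^\alpha_\xi(p^\beta_\alpha\Phi^\beta(z))-p^\alpha_\xi(\Phi^\alpha(z))\|+\|p^\alpha_\xi\Phi^\alpha(z)-\Phi^\xi(z)\| ,
\]
where the first term tends to $0$ uniformly on $V_n$ by the uniform continuity of $p^\alpha_\xi$.

We prove the proposition by recursion: at stage $\beta$ we construct $\mathbf t(\beta)$ and $\varphi^\beta$ satisfying (P1)--(P4), and (P5) for all pairs $(\alpha,\beta)$ with $\alpha<\beta$. For $\beta=0$ let $t_n(0)$ be the root of $\Theta_n$ and $\varphi^0$ the constant function. Then $\Gamma(0)$ is a ray, $|A_{t_n(0)}|=1$, $\operatorname{len}(t_n(0))=0$ and $\nu_n(0)=|J_n|=n$, so (P4) holds. All distances in $R_0$ vanish, so (P1) and (P2) hold, and (P3) holds with $H=V_1$ because $G$ is connected. The next two sections treat successors and limits.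

\section{The successor step}\label{sec:successor}

Let $\beta=\alpha+1$. Write $p=p^\beta_\alpha$, a monotone surjection, and $A_n=A_{t_n(\alpha)}$, $\Gamma=\Gamma(\alpha)$, $\varphi=\varphi^\alpha$. By Lemma~\ref{lem:lift}, $\varphi$ is a placement of $\Gamma$ in $R_\alpha$. Let $\Gamma_{\ge N}$ be the set of vertices of level at least $N$, and let $B(x,\lambda)$ be the open ball in $R_\alpha$. For $i\ge0$ fix a finite cover $\mathcal W^i$ of $R_\beta$ by nonempty open sets of diameter at most $2^{-i}$, and put
\[
s_i=\sum_{j\le i+2}|\mathcal W^j|,\qquad\mathcal W^i(x)=\{W\in\mathcal W^i:W\cap p^{-1}(x)\ne\emptyset\}\quad(x\in R_\alpha).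
\]

Following Example~\ref{ex:metric}, one would replace a vertex $v$ of $\Gamma$ by the intersection graph of $\mathcal W^i(\varphi(v))$. This breaks (P3). If $p\colon[0,3]\to[0,2]$ collapses $[1,2]$ to the point $1$ and is injective elsewhere, a small set $W$ around $3/2$ belongs to $\mathcal W^i(1)$ but meets no member of $\mathcal W^i(x)$ for $x\ne1$, however close $x$ is to $1$. The new vertex $(v,W)$ could then be unable to follow the path from $v$ to a hub. The remedy is to use one family $\mathcal W^i(x)$ along the whole path. We group the paths that end in one hub into a \emph{cluster}, give each cluster a center $x$, and attach $\mathcal W^i(x)$ to all its vertices. At the hub we must be able to pass from $\mathcal W^i$ to $\mathcal W^{i-1}$, and this dictates the order of the choices.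

\subsection*{Blocks and clusters}
Let $\lambda_{-1}=1$ and $N_{-1}=1$. For $i=0,1,2,\dots$ choose successively:
\begin{itemize}
\item[(a)] for each $x\in R_\alpha$ an open set $O^i(x)\ni x$ of diameter less than $\lambda_{i-1}/2$ and at most $2^{-i}$, with $p^{-1}(O^i(x))\subset\bigcup\mathcal W^i(x)$; this is possible because $p\bigl(R_\beta\setminus\bigcup\mathcal W^i(x)\bigr)$ is closed and does not contain $x$;
\item[(b)] a Lebesgue number $\lambda_i>0$, such that every ball of radius $\lambda_i$ in $R_\alpha$ lies in some $O^i(x)$;
\item[(c)] by Lemma~\ref{lem:cut}, a finite set $H^i\subset\Gamma_{\ge N_{i-1}}$ such that from every $v\in\Gamma_{\ge N_{i-1}}$ some $\lambda_i/4$-path inside $\Gamma_{\ge N_{i-1}}$ ends in $H^i$; and for each $h\in H^i$ a point $x^i_h$ with $B(\varphi(h),\lambda_i)\subset O^i(x^i_h)$;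
\item[(d)] an integer $N_i>N_{i-1}$, larger than the levels of all elements of $H^i$ and, if $i\ge2$, of all vertices of the clusters of index $i-2$, such that for all $n\ge N_i$:
\begin{itemize}
\item[(d1)] $\|\varphi(v)-\varphi(v')\|<\lambda_i/4$ if $v$ has level $n$ and $v'\sim v$;
\item[(d2)] every point of $R_\alpha$ is at distance less than $\lambda_i/2$ from $\varphi(\{n\}\times A_n)$;
\item[(d3)] $(i+1)s_i|A_n|\le n$, $\ n-\operatorname{len}(t_n(\alpha))\ge i+1$ and $\nu_n(\alpha)\ge(i+1)s_i^2$;
\end{itemize}
this is possible by (P1), (P2) and (P4) for $\alpha$;
\item[(e)] if $i\ge1$, the clusters of index $i-1$, as follows.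
\end{itemize}
\emph{Block} $j$, for $j\ge0$, is the set of vertices of $\Gamma$ with level in $[N_j,N_{j+1})$. Once $N_{j+1}$ is chosen, pick for each $v$ in block $j$ a path $P_v$ as in (c) from $v$ to some $h(v)\in H^j$. For $h\in H^j$ the \emph{cluster} of \emph{index} $j$ and \emph{hub} $h$ is the set $C$ formed by $h$ and the vertices of all $P_v$ with $v$ in block $j$ and $h(v)=h$. A cluster is regarded as remembering its index and hub, and we put $x_C=x^j_h$, $O_C=O^j(x^j_h)$ and $\mathcal W_C=\mathcal W^j(x^j_h)$. There are finitely many clusters of each index.

\begin{lemma}\label{lem:clusters}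
Let $C$ be a cluster of index $i$ and hub $h$.
\begin{itemize}
\item[(C1)] $C$ is finite and connected, its levels lie in $[N_{i-1},N_{i+2})$, and the level of $h$ lies in $[N_{i-1},N_i)$.
\item[(C2)] $B(\varphi(c),\lambda_i/2)\subset O_C$ for every $c\in C$.
\item[(C3)] The members of $\mathcal W_C$ meet $p^{-1}(x_C)$ and cover $p^{-1}(O_C)$, and the intersection graph of $\mathcal W_C$ is nonempty and connected.
\item[(C4)] If $C'$ is a cluster with $O_C\cap O_{C'}\ne\emptyset$, some member of $\mathcal W_C$ meets some member of $\mathcal W_{C'}$.
\item[(C5)] A vertex of block $j$ lies in a cluster of index $j$, and only in clusters of index $j-1$, $j$ or $j+1$.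
\end{itemize}
\end{lemma}

\begin{proof}
(C1) Blocks are finite, every $P_v$ contains $h$, and the bounds on levels are those of (c) and (d). (C2) If $c\in P_v$, then $\varphi(c)$ and $\varphi(h)$ are both at distance less than $\lambda_i/4$ from $\varphi(v)$, so $B(\varphi(c),\lambda_i/2)\subset B(\varphi(h),\lambda_i)\subset O_C$. (C3) The first part is (a). The fiber $p^{-1}(x_C)$ is nonempty and connected, so (S5) applies. This is the only use of the monotonicity of $p$. (C4) A point $y\in p^{-1}(O_C\cap O_{C'})$ lies in a member of each family by (C3). (C5) The vertex $v$ lies on $P_v$. By (C1) a cluster of index $i$ meets only the blocks $i-1$, $i$, $i+1$.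
\end{proof}

For a vertex $v\in\Gamma_{\ge N_0}$ let
\[
F_v=\{(i,W):v\in C\text{ and }W\in\mathcal W_C\text{ for some cluster }C\text{ of index }i\}.
\]
By (C5), if $v$ lies in block $j$ or $j+1$, all indices in $F_v$ are at most $j+2$, so $|F_v|\le s_j$. The sets $F_v$ of adjacent vertices are linked:
\begin{equation}\label{eq:link}
v\sim v'\text{ in }\Gamma_{\ge N_0}\ \Longrightarrow\ W\cap W'\ne\emptyset\ \text{ for some }(i,W)\in F_v,\ (i',W')\in F_{v'} .
\end{equation}
Indeed, let $v$ be in block $j$, let $C\ni v$ have index $j$ and let $C'\ni v'$ be any cluster. By (d1) and (C2), $\varphi(v')\in O_C\cap O_{C'}$, and (C4) applies.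

\subsection*{The new levels}
For $n\ge N_0$ define a graph $B_n$ and a function $\pi\colon B_n\to A_n$ by
\[
B_n=\{(a,i,W):a\in A_n,\ (i,W)\in F_{(n,a)}\},\qquad\pi(a,i,W)=a,
\]
where $(a,i,W)\sim(a',i',W')$ if $a\sim a'$ and $W\cap W'\ne\emptyset$. Then $\pi$ is a monotone epimorphism. Condition (E1) holds by definition and (E2) is \eqref{eq:link}. For (E3), the fiber over $a$ is the union of the sets $\{(a,i,W):W\in\mathcal W_C\}$ over the clusters $C\ni v=(n,a)$, with $i$ the index of $C$. Each of these sets is connected by (C3), and any two of them contain adjacent elements by (C4), since $\varphi(v)\in O_C$ for all such $C$ by (C2). As $A_n$ is connected, so is $B_n$.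

\subsection*{The new marks}
We want every pair of intersecting sets over a vertical edge of $\Gamma$ to become a vertical edge, with many marks to spare. Let $n\in[N_j,N_{j+1})$ with $j\ge0$, let $(a,a')\in E_n(\alpha)$, and put $v=(n,a)$, $v'=(n+1,a')$ and
\[
\mathcal L=\{((i,W),(i',W'))\in F_v\times F_{v'}:W\cap W'\ne\emptyset\}.
\]
Then $\mathcal L\ne\emptyset$ by \eqref{eq:link}, and $|\mathcal L|\le s_j^2$ since $v'$ lies in block $j$ or $j+1$. By (d3) at least $(j+1)s_j^2$ marks $\kappa\in J_n$ induce $(a,a')$. Map these marks onto $\mathcal L$ so that each element of $\mathcal L$ has at least $j+1$ preimages. If $\kappa\mapsto((i,W),(i',W'))$, let the value of $\kappa$ be $(a,i,W)$ in $B_n$ and $(a',i',W')$ in $B_{n+1}$. For $\kappa\in J_{N_0-1}$ let the value in $B_{N_0}$ be any point of $\pi^{-1}(\mu_{t_{N_0}(\alpha)}(\kappa))$. This defines $\mu\colon K_n\to B_n$ with $\pi\mu=\mu_{t_n(\alpha)}$ for all $n\ge N_0$.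

Identify $B_n$ with $\{1,\dots,|B_n|\}$ and let $t_n(\beta)$ be the sequence $t_n(\alpha)$ followed by $\pi,(B_n,\mu)$. For $n\in[N_j,N_{j+1})$, (d3) gives
\begin{equation}\label{eq:room}
|B_n|\le s_j|A_n|\le\frac n{j+1},\qquad\operatorname{len}(t_n(\beta))=\operatorname{len}(t_n(\alpha))+1\le n-j ,
\end{equation}
so $t_n(\beta)\in\Theta_n$. By the choice of the marks, $\nu_n(\beta)\ge j+1$ and $E_n(\beta)$ consists of all pairs $((a,i,W),(a',i',W'))\in B_n\times B_{n+1}$ with $(a,a')\in E_n(\alpha)$ and $W\cap W'\ne\emptyset$. For $n<N_0$ let $t_n(\beta)$ be the root.

Write the vertices of $\Gamma(\beta)$ of level at least $N_0$ as $(c,i,W)$ with $c\in\Gamma_{\ge N_0}$ and $(i,W)\in F_c$, and call $i$ the \emph{index}. We have shown that, within a level and vertically,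
\begin{equation}\label{eq:adj}
(c,i,W)\sim(c',i',W')\text{ in }\Gamma(\beta)\iff c\sim c'\text{ in }\Gamma\text{ and }W\cap W'\ne\emptyset .
\end{equation}
For each such vertex choose a cluster $C\ni c$ of index $i$ with $W\in\mathcal W_C$ and let $\varphi^\beta(c,i,W)$ be a point of $W\cap p^{-1}(x_C)$. On levels below $N_0$ let $\varphi^\beta$ be arbitrary.

For $\alpha=0$ the construction is Example~\ref{ex:metric} slowed down. There $\Gamma$ is a ray, $H^i$ may be taken to be the vertex of level $N_{i-1}$, the only cluster of index $i$ is the segment of levels $[N_{i-1},N_{i+1})$, and for $n$ in block $j$ the graph $B_n$ is the intersection graph of the disjoint union of $\mathcal W^j$ and $\mathcal W^{j+1}$.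

\subsection*{Verification}
By Lemma~\ref{lem:lift} we may check (P1)--(P3) for $\varphi^\beta$ on $\Gamma(\beta)$. Let $n\in[N_j,N_{j+1})$; note that $j\to\infty$ as $n\to\infty$. Condition (P4) follows from \eqref{eq:room} and $\nu_n(\beta)\ge j+1$.

(P1) Let $n>N_0$, let $(c,i,W)$ have level $n$ and let $(c',i',W')$ be adjacent to it. Both $c$ and $c'$ lie in blocks with number at least $j-1$, so $i,i'\ge j-2$ by (C5). The values of $\varphi^\beta$ lie in $W$ and $W'$, which intersect by \eqref{eq:adj}, so their distance is at most $2\cdot2^{-(j-2)}$.

(P2) Let $r\in R_\beta$. By (d2) there is $c$ of level $n$ with $\|\varphi(c)-p(r)\|<\lambda_j/2$. Take a cluster $C\ni c$ of index $j$. Then $p(r)\in O_C$ by (C2), so $r\in W$ for some $W\in\mathcal W_C$ by (C3), and $\|\varphi^\beta(c,j,W)-r\|\le2^{-j}$.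

(P5) For $n\ge N_0$ we have $t_n(\alpha)\le t_n(\beta)$. Let $z\in V_n$ and $\rho_{\mathbf t(\beta)}(z)=(c,i,W)$. Since $z_{t_n(\alpha)}=\pi(z_{t_n(\beta)})$, we have $\rho_{\mathbf t(\alpha)}(z)=c$. With $C$ the cluster chosen for $(c,i,W)$, both $p\Phi^\beta(z)=x_C$ and $\Phi^\alpha(z)=\varphi(c)$ lie in $O_C$, whose diameter is at most $2^{-i}\le2^{-(j-1)}$. This is (P5) for $(\alpha,\beta)$, and \eqref{eq:trans} gives it for $(\xi,\beta)$ with $\xi<\alpha$.

(P3) We descend in the index. Let $u=(c,i,W)$ with $i\ge1$, and let $C\ni c$ be a cluster of index $i$ and hub $h$ with $W\in\mathcal W_C$. By (C1), $C\subset\Gamma_{\ge N_{i-1}}\subset\Gamma_{\ge N_0}$, so all $(c',i,W)$ with $c'\in C$ are vertices of $\Gamma(\beta)$. By \eqref{eq:adj} a path in $C$ from $c$ to $h$ gives a path from $u$ to $(h,i,W)$, and $\varphi^\beta$ takes values in $W$ on it. By (C1) the hub $h$ lies in block $i-1$, so it lies in a cluster $C'$ of index $i-1$. Both $x_C$ and $\varphi(h)$ belong to $O_C$, whose diameter is less than $\lambda_{i-1}/2$ by (a), so $x_C\in O_{C'}$ by (C2) for $C'$. A point $y\in W\cap p^{-1}(x_C)$ then lies in some $W'\in\mathcal W_{C'}$ by (C3), and $(h,i-1,W')$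 is a vertex adjacent to $(h,i,W)$. So $u$ is joined to a vertex of index $i-1$ by a path with values in $W\cup W'$, a set of diameter at most $2^{-i}+2^{-(i-1)}=3\cdot2^{-i}$.

Fix $i_0\ge0$. Iterating, we join every vertex of index greater than $i_0$ to a vertex of index $i_0$ by a path whose values stay at distance less than $\sum_{i>i_0}3\cdot2^{-i}=3\cdot2^{-i_0}$ from the value at its start. By (C1) only finitely many vertices have index at most $i_0$; together with the vertices of level below $N_0$ they form a set of hubs for $\varepsilon=3\cdot2^{-i_0}$. This completes the successor step.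

\section{The limit step}\label{sec:limit}

Let $\beta<\omega_1$ be a limit ordinal and let $\alpha_1<\alpha_2<\cdots$ be cofinal in $\beta$. We diagonalize: on a long interval of levels $[n_k,n_{k+1})$ stage $\beta$ copies stage $\alpha_k$. The points that need care are the edges and marks at the seams between intervals, and the paths in (P3), which cross many intervals. Write $p_k=p^\beta_{\alpha_k}$ and $\Phi_k=\Phi^{\alpha_k}$.

We first compare distances in $R_\beta$ and $R_{\alpha_k}$. Let $\theta_k$ be the supremum of the diameters of the fibers of $p_k$. Then $\theta_k\to0$. Otherwise there are $\varepsilon>0$ and, for infinitely many $k$, points $r_k,r_k'$ with $p_k(r_k)=p_k(r'_k)$ and $\|r_k-r'_k\|\ge\varepsilon$. Then $p_j(r_k)=p_j(r_k')$ for $j\le k$, so a limit pair $r\ne r'$ has $p_j(r)=p_j(r')$ for all $j$, which contradicts the continuity of the system. Put $c_k=\theta_k+1/k$. There is $\eta_k>0$ with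
\begin{equation}\label{eq:dagger}
\|p_k(r)-p_k(r')\|\le\eta_k\ \Longrightarrow\ \|r-r'\|\le c_k\qquad(r,r'\in R_\beta),
\end{equation}
since otherwise a limit of counterexamples with $\eta\to0$ would be a pair in one fiber of $p_k$ at distance at least $c_k>\theta_k$.

Using (P1), (P2), (P4) for $\alpha_k$ and (P5) for the pairs $(\alpha_j,\alpha_k)$, choose $2\le n_1<n_2<\cdots$ such that for all $n\ge n_k-1$:
\begin{itemize}
\item[(L1)] $\|\Phi_k(z)-\Phi_k(z')\|\le\eta_k/2$ if $z\in V_n$ and $z'\sim z$;
\item[(L2)] every point of $R_{\alpha_k}$ is within $\eta_k$ of $\Phi_k(V_n)$;
\item[(L3)] $k|A_{t_n(\alpha_k)}|\le n$, $\ n-\operatorname{len}(t_n(\alpha_k))\ge k$ and $\nu_n(\alpha_k)\ge k$;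
\item[(L4)] for all $j<k$: $t_n(\alpha_j)\le t_n(\alpha_k)$, and $\|p^{\alpha_k}_{\alpha_j}\Phi_k(z)-\Phi_j(z)\|\le\min(\eta_j/4,1/k)$ for $z\in V_n$.
\end{itemize}
For $n_k\le n<n_{k+1}$ put $t_n(\beta)=t_n(\alpha_k)$ and let $\varphi^\beta(n,a)$ be a point of $p_k^{-1}(\varphi^{\alpha_k}(n,a))$. For $n<n_1$ take the root and an arbitrary value. For $z\in V_n$ with $n_k\le n<n_{k+1}$ we have $p_k\Phi^\beta(z)=\Phi_k(z)$, hence $p_j\Phi^\beta(z)=p^{\alpha_k}_{\alpha_j}\Phi_k(z)$ for $j\le k$, and (L4) gives
\begin{equation}\label{eq:ddagger}
\|p_j\Phi^\beta(z)-\Phi_j(z)\|\le\min(\eta_j/4,1/k)\qquad(j\le k,\ z\in V_n,\ n_k\le n<n_{k+1}).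
\end{equation}
In particular the left side is at most $\eta_j/4$ for all $z\in V_{\ge n_j}$.

(P1) Let $z\sim z'$ in $V_{\ge n_k}$. By \eqref{eq:ddagger} with $j=k$ in the form just stated, and by (L1),
\[
\|p_k\Phi^\beta(z)-p_k\Phi^\beta(z')\|\le\eta_k/4+\eta_k/2+\eta_k/4=\eta_k ,
\]
so $\|\Phi^\beta(z)-\Phi^\beta(z')\|\le c_k$ by \eqref{eq:dagger}, and $c_k\to0$.

(P2) Let $n_k\le n<n_{k+1}$ and $r\in R_\beta$. By (L2) there is $z\in V_n$ with $\|p_k\Phi^\beta(z)-p_k(r)\|=\|\Phi_k(z)-p_k(r)\|\le\eta_k$, so $\|\Phi^\beta(z)-r\|\le c_k$.

(P3) Given $\varepsilon>0$, fix $k$ with $c_k<\varepsilon$; we use the paths of the single stage $\alpha_k$ on all levels from $n_k$ on. Lemma~\ref{lem:cut} gives a finite $H'\subset V_{\ge n_k}$ such that from every $z\in V_{\ge n_k}$ some $\eta_k/4$-path for $\Phi_k$ inside $V_{\ge n_k}$ ends in $H'$. For $z'$ on this path, $\|p_k\Phi^\beta(z')-p_k\Phi^\beta(z)\|\le3\eta_k/4$ by \eqref{eq:ddagger}, so $\|\Phi^\beta(z')-\Phi^\beta(z)\|\le c_k<\varepsilon$. The set $H'$ together with the vertices of level below $n_k$ is a set of hubs for $\varepsilon$.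

(P4) The first two parts follow from (L3). If $n$ and $n+1$ lie in $[n_k,n_{k+1})$, then $\nu_n(\beta)=\nu_n(\alpha_k)\ge k$. At a seam $n=n_{k+1}-1$ we have $t_{n+1}(\beta)=t_{n+1}(\alpha_{k+1})$ and $t_n(\beta)=t_n(\alpha_k)\le t_n(\alpha_{k+1})$ by (L4); this is why (L1)--(L4) start one level early. Hence $\mu_{t_n(\beta)}=\pi\mu_{t_n(\alpha_{k+1})}$ with $\pi=\pi^{t_n(\alpha_{k+1})}_{t_n(\alpha_k)}$, and marks that induce the same pair of $E_n(\alpha_{k+1})$ induce the same pair of $E_n(\beta)$. So $\nu_n(\beta)\ge\nu_n(\alpha_{k+1})\ge k+1$ by (L3).

(P5) For the pair $(\alpha_j,\beta)$ and $n_k\le n<n_{k+1}$ with $k>j$, (L4) gives $t_n(\alpha_j)\le t_n(\beta)$ and \eqref{eq:ddagger} bounds the distance by $1/k$. For arbitrary $\xi<\beta$ take $\alpha_j>\xi$ and apply \eqref{eq:trans}.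

This completes the limit step and the proof of Proposition~\ref{prop:recursion}.

\section{The continuum $X$}\label{sec:X}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X_\alpha=X_{\Phi^\alpha}=|G|\sqcup R_\alpha$. By Lemma~\ref{lem:compactify}(a) it is a compact metric space in which $|G|$ is open and dense.

\emph{The inverse system.} For $\alpha\le\beta$ let $q^\beta_\alpha\colon X_\beta\to X_\alpha$ be the identity on $|G|$ and $p^\beta_\alpha$ on $R_\beta$. It is onto, continuous at the points of the open set $|G|$, and continuous on $R_\beta$. It remains to consider a sequence $w_k\in|G|$ that converges in $X_\beta$ to $r\in R_\beta$, which means $w_k\to\infty$ and $\Phi^\beta(w_k)\to r$. Then $\Phi^\beta(z(w_k))\to r$ by \eqref{eq:ends}, so $\Phi^\alpha(z(w_k))\to p^\beta_\alpha(r)$ by (P5), so $\Phi^\alpha(w_k)\to p^\beta_\alpha(r)$ by \eqref{eq:ends} again. Thus $q^\beta_\alpha$ is continuous. Let $X=\varprojlim_{\alpha<\omega_1}X_\alpha$, with projections $q_\alpha$. By (S6), $X$ is compact Hausdorff and the $q_\alpha$ are onto. A thread is either constant with value in $|G|$ or a thread of $(R_\alpha,p^\beta_\alpha)$, so $X=|G|\sqcup R$, where $R=\varprojlim R_\alpha$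 carries its own topology. The set of constant threads is $q_0^{-1}(|G|)$, hence open, and it is homeomorphic to $|G|$, because $q_0$ and the function sending $w$ to its thread are continuous. It is dense, because for nonempty open $O\subset X_\alpha$ the basic set $q_\alpha^{-1}(O)$ contains the nonempty set $O\cap|G|$. Since $|G|$ is connected, $X$ is a continuum.

\emph{Local connectedness.} We verify the hypothesis of Lemma~\ref{lem:lc}. An open cover $\mathcal O$ of $X$ has a finite refinement by sets $q_{\alpha_i}^{-1}(O_i)$ with $O_i$ open in $X_{\alpha_i}$. With $\beta=\max_i\alpha_i$ and $O_i'=(q^\beta_{\alpha_i})^{-1}(O_i)$ these sets equal $q_\beta^{-1}(O'_i)$, and the $O'_i$ cover $X_\beta$ because $q_\beta$ is onto. Let $\delta>0$ be such that every subset of $X_\beta$ of diameter at most $\delta$ lies in some $O_i'$. By Lemma~\ref{lem:compactify}(b), $|G|$ is a finite union of connected sets $C$ of diameter at most $\delta$ in $X_\beta$. The closure of $C$ in $X_\beta$ has the same diameter and so lies in some $O'_i$; the closure of $C$ in $X$ lies in its preimage, hence in $q_\beta^{-1}(O'_i)$. These finitely many closures in $X$ are connected, and they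 cover $X$ because $|G|$ is dense.

\emph{The Suslinian property.} Let $T\subset|G|$ be the countable set of all vertices and all rational points of the edges. The space $|G|\setminus T$ is a topological sum of copies of the irrational points of $(0,1)$, so it is totally disconnected, and every connected subset of $|G|$ with more than one point meets $T$. Let $C\subset X$ be a nondegenerate subcontinuum with a point $c\in C\cap|G|$. Choose an open neighborhood $U\subset|G|$ of $c$ with $C\not\subset U$ whose closure in $|G|$ is compact, hence equal to its closure in $X$. By (S2) applied to the proper open subset $C\cap U$ of $C$, the component of $c$ in $\overline{C\cap U}$ contains a point outside $U$. It is therefore a nondegenerate connected subset of $C\cap|G|$, and $C$ meets $T$. So in a family of pairwise disjoint nondegenerate subcontinua of $X$ only countably many members are not contained in $R$, and only countably many are contained in $R$ since $R$ is Suslinian.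

\emph{Separability and metrizability.} The space $|G|$ is second countable and dense, so $X$ is separable. If $R$ is hereditarily separable, every subspace $Y$ of $X$ is the union of the separable subspaces $Y\cap|G|$ and $Y\cap R$, hence separable. If $R$ is metrizable, countable bases of $|G|$ and of $R$ together form a countable network of $X$, and $X$ is metrizable by (S3). Conversely, both properties pass from $X$ to its subspace $R$.
\end{proof}

\begin{remark}
The Suslinian property of $R$ enters the proof only in Section~\ref{sec:system}, where it makes the families of components and of nondegenerate fibers countable and, through perfect normality, makes the system reach $R$ at stage $\omega_1$, and in the last count of disjoint subcontinua. Sections~\ref{sec:recursion}--\ref{sec:limit} use only the conclusion of Lemma~\ref{lem:system}: that $R_0$ is a point at the start, monotonicity at successors, and continuity of the system together with the countable cofinality of $\beta$ at limits.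
\end{remark}

\begin{thebibliography}{9}
\bibitem{BFNT}
T.~Banakh, V.~V.~Fedorchuk, J.~Nikiel and M.~Tuncali,
\emph{The Suslinian number and other cardinal invariants of continua},
arXiv:0903.0813 (2009).
\end{thebibliography}
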